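\title{Bad trees do not generate the graded identities of the Lie algebra of upper triangular matrices}

\begin{abstract}
Let $UT_n^{(-)}$ be the Lie algebra of $n\times n$ upper triangular matrices over a field of characteristic zero, with an elementary grading by an abelian group $G$. For the associative algebra $UT_n$ the graded identities follow from monomials indexed by bad sequences of degrees. The Lie analogue asserts that the graded identities of $UT_n^{(-)}$ follow from Lie monomials indexed by bad trees. We show that this fails, for a suitable grading, for every nontrivial $G$ and every $n\ge 6$. We give a generating set of the graded identities that is valid for every elementary grading, derive from it a necessary and sufficient condition for the bad trees to suffice, and show that they suffice for all elementary $G$-gradings exactly when $G$ is trivial or $n\le 5$.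
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $\mathbb{F}$ is a field of characteristic zero and $G$ is an abelian group, written multiplicatively with neutral element $1$. Let $UT_n$ be the algebra of $n\times n$ upper triangular matrices over $\mathbb{F}$, and let $UT_n^{(-)}$ be the same space with the bracket $[a,b]=ab-ba$. Brackets are left normed, $[a_1,\ldots,a_m]=[[a_1,\ldots,a_{m-1}],a_m]$, and $[b,a^k]$ means $[b,a,\ldots,a]$ with $k$ copies of $a$. A \emph{unit} always means a strictly upper triangular matrix unit $e_{pq}$, $p<q$.

\subsection*{Gradings and identities}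

A $G$-grading of a Lie algebra $L$ is a decomposition $L=\bigoplus_{g\in G}L_g$ with $[L_g,L_{g'}]\subseteq L_{gg'}$. A $G$-grading of $UT_n^{(-)}$ is \emph{elementary} if all matrix units $e_{ij}$ are homogeneous. The relations $[e_{ii},e_{ij}]=[e_{ij},e_{jj}]=e_{ij}$ for $i<j$ force $\deg e_{ii}=1$ (for $n=1$ we take this as a convention), and $e_{pq}=[e_{p,p+1},\ldots,e_{q-1,q}]$ forces $\deg e_{pq}=\eta_p\cdots\eta_{q-1}$, where $\eta_i=\deg e_{i,i+1}$. So the grading is determined by the sequence $\eta=(\eta_1,\ldots,\eta_{n-1})\in G^{n-1}$, and every such sequence defines a grading by these formulas. We denote it by $(UT_n^{(-)},\eta)$.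

Consider the free Lie algebra on variables $x_i^{(g)}$ ($g\in G$, $i\ge1$), graded by $\deg x_i^{(g)}=g$; the degree of a bracketed word is the product of the degrees of its letters, which is where the commutativity of $G$ is needed, since $[u,v]=-[v,u]$. A \emph{graded evaluation} in a $G$-graded Lie algebra $L$ sends each $x_i^{(g)}$ to an element of $L_g$. A polynomial is a \emph{graded identity} of $L$ if it vanishes under all graded evaluations. A \emph{$T_G$-ideal} is a graded ideal of the free algebra that is stable under all endomorphisms preserving the grading. The graded identities of $L$ form a $T_G$-ideal $\operatorname{Id}(L)$. A polynomial $f$ \emph{follows from} a set $S$ of polynomials if it lies in the $T_G$-ideal generated by $S$; in that case every graded Lie algebra that satisfies $S$ satisfies $f$.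

A variable of degree $g\neq1$ takes only strictly upper triangular values in $(UT_n^{(-)},\eta)$, but a variable of degree $1$ may take diagonal values, and these are not nilpotent. A commutator of two variables of degree $1$ is again strictly upper triangular. This leads to the following device. A \emph{standard letter of degree $g$} is a variable of degree $g$ if $g\ne1$, and a commutator $[y,y']$ of two variables of degree $1$ if $g=1$. For $\mathbf g=(g_1,\ldots,g_m)\in G^m$ we write $z_1,\ldots,z_m$ for standard letters of degrees $g_1,\ldots,g_m$ in pairwise distinct variables. Every value of $z_i$ in $(UT_n^{(-)},\eta)$ is a linear combination of units of degree $g_i$, and every unit of degree $g_i$ is a value of $z_i$, because $e_{pq}=[e_{pp},e_{pq}]$.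

\subsection*{The associative model}

A sequence $(g_1,\ldots,g_m)\in G^m$ is \emph{$\eta$-good} if there are units $r_1,\ldots,r_m$ with $\deg r_i=g_i$ and $r_1\cdots r_m\neq0$; otherwise it is \emph{$\eta$-bad}. The same degrees make the associative algebra $UT_n$ a $G$-graded algebra, and a product $z_1\cdots z_m$ is a graded identity of it exactly when $(g_1,\ldots,g_m)$ is bad. A theorem of Di Vincenzo, Koshlukov and Valenti states that these products are enough: the graded identities of the associative algebra $UT_n$ with an elementary grading follow from the $z_1\cdots z_m$ with $(g_1,\ldots,g_m)$ a bad sequence of length $m\le n$.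

\subsection*{Trees}

A Lie monomial has a bracketing as well as an order, so sequences are replaced by trees. A \emph{tree} of length $1$ is an element of $G$, and a tree $\mu$ of length $\ell(\mu)>1$ is a pair $(\mu_1,\mu_2)$ of trees with $\ell(\mu_1)+\ell(\mu_2)=\ell(\mu)$. Thus $\mu$ is a binary tree whose $\ell(\mu)$ leaves are labeled by elements of $G$. Fix $\eta$. A unit $r$ is \emph{related} to a tree $g$ of length $1$ if $\deg r=g$, and $r$ is related to $(\mu_1,\mu_2)$ if $\pm r=[r_1,r_2]$ for some units $r_1$ related to $\mu_1$ and $r_2$ related to $\mu_2$. (A nonzero bracket of two units is a unit up to sign, and we ignore the sign.) A tree is \emph{$\eta$-good} if some unit is related to it, and \emph{$\eta$-bad} otherwise. To a tree $\mu$ we attach the multilinear graded monomial $f_\mu$ obtained by placing standard letters in distinct variables at the leaves: $f_g$ is a standard letter of degree $g$, and $f_{(\mu_1,\mu_2)}=[f_{\mu_1},f_{\mu_2}]$.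

For example, let $n=3$ and $\eta=(s,t)$. The units $e_{12},e_{23},e_{13}$ have degrees $s,t,st$, and the only nonzero bracket of units is $[e_{12},e_{23}]=e_{13}$. The good trees are $s$, $t$, $st$, $(s,t)$ and $(t,s)$. If $G$ is trivial and $n=2$, the tree $1$ is good, the tree $(1,1)$ is bad, and $f_{(1,1)}=[[y_1,y_2],[y_3,y_4]]$.

We say that $\eta$ has the \emph{tree property} if $\operatorname{Id}(UT_n^{(-)},\eta)$ is generated, as a $T_G$-ideal, by the $f_\mu$ with $\mu$ running over the $\eta$-bad trees of length at most $n$. The following problem comes from the paper of Yasumura \cite{Yasumura}.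

\begin{quote}
\textbf{Problem.} Prove or disprove: every elementary grading $\eta$ of $UT_n^{(-)}$ has the tree property.
\end{quote}

One would guess that the answer is positive. The monomial $f_\mu$ is an identity exactly when $\mu$ is bad (Lemma~\ref{lem:N}), so the statement is the literal translation of the associative theorem, and it does hold for small $n$. The translation hides one difference. An associative polynomial in $z_1,\ldots,z_m$ is a combination of words, and if the coefficients of the good words vanish, then only bad words are left. A Lie monomial of length $m$ is a signed sum of $2^{m-1}$ words. The good words of several good Lie monomials may cancel in a linear combination, and nothing guarantees that the resulting identity can be rewritten in terms of bad Lie monomials.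

\subsection*{Results}

The statement in the Problem is false.

\begin{theorem}\label{thm:counter}
Let $n\ge6$, let $s\neq t$ in $G$, and let $\eta=(\underbrace{s,\ldots,s}_{n-4},t,s,t)$. Then $(UT_n^{(-)},\eta)$ has a graded identity that does not follow from the $f_\mu$ with $\mu$ running over all $\eta$-bad trees, of any length. Such an identity is
\begin{equation}\label{eq:F}
F=[\upsilon_1,\xi^{N},\upsilon_2]+N\,[[\upsilon_1,\xi^{N-1}],[\upsilon_2,\xi]],\qquad N=n-3,
\end{equation}
where $\xi,\upsilon_1,\upsilon_2$ are standard letters of degrees $s,t,t$ in distinct variables.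
\end{theorem}

To state the positive results we make the cancellation above precise. The free Lie algebra on $a_1,\ldots,a_m$ is the Lie subalgebra generated by the $a_i$ in the free associative algebra. Let $\operatorname{Lie}_m$ be its multilinear part, that is, the span of the bracketed words in which each $a_i$ occurs exactly once. For $h\in\operatorname{Lie}_m$ and $\sigma\in S_m$ let $c_\sigma(h)$ be the coefficient of the word $a_{\sigma(1)}\cdots a_{\sigma(m)}$ in $h$. A \emph{monomial} is a bracketed word. If degrees $g_i$ are assigned to the letters $a_i$, then $\tau(M)$ denotes the tree obtained from a monomial $M$ by replacing each $a_i$ by $g_i$, and $M$ is called good or bad according to $\tau(M)$. For $\mathbf g\in G^m$ put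
\begin{align*}
\Sigma(\mathbf g)&=\{\sigma\in S_m:\ (g_{\sigma(1)},\ldots,g_{\sigma(m)})\text{ is an $\eta$-good sequence}\},\\
\mathcal N(\mathbf g)&=\{h\in\operatorname{Lie}_m:\ c_\sigma(h)=0\text{ for all }\sigma\in\Sigma(\mathbf g)\},\\
\mathcal B(\mathbf g)&=\text{the span of the $\eta$-bad multilinear monomials in }\operatorname{Lie}_m .
\end{align*}
So $\mathcal N(\mathbf g)$ consists of the Lie polynomials without good words, and $\mathcal B(\mathbf g)$, which is contained in it by Lemma~\ref{lem:N}, is the part that the bad trees see directly.

\begin{theorem}\label{thm:basis}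
For every $G$, $n$ and $\eta$, the $T_G$-ideal $\operatorname{Id}(UT_n^{(-)},\eta)$ is generated by the polynomials $h(z_1,\ldots,z_m)$ with $1\le m\le n$, $\mathbf g\in G^m$ and $h\in\mathcal N(\mathbf g)$.
\end{theorem}

\begin{theorem}\label{thm:criterion}
The grading $\eta$ has the tree property if and only if $\mathcal N(\mathbf g)=\mathcal B(\mathbf g)$ for all $\mathbf g\in G^m$ with $1\le m\le n-1$. The same condition is necessary and sufficient for $\operatorname{Id}(UT_n^{(-)},\eta)$ to be generated by the $f_\mu$ with $\mu$ running over the $\eta$-bad trees of arbitrary length.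
\end{theorem}

\begin{theorem}\label{thm:class}
Let $G$ be an abelian group and $n\ge1$. All elementary $G$-gradings of $UT_n^{(-)}$ have the tree property if and only if $G$ is trivial or $n\le5$.
\end{theorem}

Section~\ref{sec:words} translates goodness of trees into goodness of sequences. Section~\ref{sec:V} exhibits the cancellation for $n=6$ and shows why it does not occur in the same place for $n=5$. Section~\ref{sec:test} builds a graded Lie algebra that satisfies all bad $f_\mu$ and detects polynomials outside their $T_G$-ideal; with it, Theorem~\ref{thm:counter} is proved in Section~\ref{sec:counter}. Sections~\ref{sec:basis} and \ref{sec:small} contain the proofs of Theorems~\ref{thm:basis}--\ref{thm:class}. From now on $I$ denotes the $T_G$-ideal generated by the $f_\mu$ with $\mu$ an $\eta$-bad tree of any length.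

\section{Trees, words and units}\label{sec:words}

\begin{lemma}\label{lem:units}
A product of units $e_{p_1q_1}\cdots e_{p_mq_m}$ is nonzero if and only if $q_k=p_{k+1}$ for $1\le k<m$, and then it equals $e_{p_1q_m}$. Consequently:
\begin{enumerate}
\item[(a)] given units $r_1,\ldots,r_m$, there is at most one $\sigma\in S_m$ with $r_{\sigma(1)}\cdots r_{\sigma(m)}\ne0$;
\item[(b)] every sequence of length at least $n$ is $\eta$-bad, and $\eta$ is the only $\eta$-good sequence of length $n-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The first statement is the multiplication rule for matrix units. In a nonzero product $p_1<p_2<\cdots<p_m<q_m\le n$. So the factors have distinct row indices and stand in increasing order of these, which gives (a). Also $m\le n-1$, and for $m=n-1$ the factors are $e_{12},e_{23},\ldots,e_{n-1,n}$, which gives (b).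
\end{proof}

The definition of a good tree is recursive. It is easier to test goodness on sequences. The \emph{readings} of a tree are defined as follows: the only reading of a leaf $g$ is the sequence $(g)$, and the readings of $(\mu_1,\mu_2)$ are the concatenations $w_1w_2$ and $w_2w_1$ with $w_i$ a reading of $\mu_i$. In other words, one may \emph{flip} the two branches at any set of nodes and then list the leaf labels from left to right. For instance, writing sequences as words, the readings of $((t,s),s)$ are $tss$, $sts$ and $sst$.

\begin{lemma}\label{lem:readings}
The units related to a tree $\mu$ of length $m$ are exactly the nonzero products $r_1\cdots r_m$ of units such that $(\deg r_1,\ldots,\deg r_m)$ is a reading of $\mu$. Hence $\mu$ is $\eta$-good if and only if one of its readings is an $\eta$-good sequence.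
\end{lemma}

\begin{proof}
We use induction on $m$; the case $m=1$ is the definition. Let $\mu=(\mu_1,\mu_2)$. For units $r',r''$ at most one of $r'r''$ and $r''r'$ is nonzero, by Lemma~\ref{lem:units}(a). So a unit is related to $\mu$ if and only if it equals $r'r''$ or $r''r'$ with $r'$ related to $\mu_1$ and $r''$ related to $\mu_2$. By induction such a unit is a nonzero product along a reading of $\mu$. Conversely, a nonzero product along a reading $w_1w_2$ or $w_2w_1$ splits into two nonzero subproducts along $w_1$ and $w_2$, and these are units related to $\mu_1$ and $\mu_2$.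
\end{proof}

\begin{lemma}\label{lem:trees}
\begin{enumerate}
\item[(a)] Flips do not affect goodness, and a tree with a bad subtree is bad.
\item[(b)] Let $\mu$ have leaves $\ell_1,\ldots,\ell_m$, and let $\mu'$ be obtained from $\mu$ by replacing each leaf $\ell_i$ by a tree $\nu_i$ whose leaf labels have product $\ell_i$. If $\mu$ is bad, then $\mu'$ is bad.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Flips do not change the set of readings. If no unit is related to $\mu_1$ or none to $\mu_2$, then none is related to $(\mu_1,\mu_2)$.

(b) By Lemma~\ref{lem:readings}, a unit related to $\nu_i$ has degree $\ell_i$, so it is related to the leaf $\ell_i$. If every unit related to $\mu_1'$ is related to $\mu_1$, and likewise for $\mu_2'$ and $\mu_2$, then by definition every unit related to $(\mu_1',\mu_2')$ is related to $(\mu_1,\mu_2)$. By induction along $\mu$, every unit related to $\mu'$ is related to $\mu$.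
\end{proof}

The \emph{words of $M$}, for a multilinear monomial $M$, are the associative words with nonzero coefficient in $M$. In $[M_1,M_2]=M_1M_2-M_2M_1$ the letters of $M_1$ and $M_2$ are distinct, so no cancellation occurs: the words of $[M_1,M_2]$ are the concatenations $w_1w_2$ and $w_2w_1$ with $w_i$ a word of $M_i$, and all have coefficient $\pm1$. Replacing letters by degrees turns the words of $M$ into the readings of $\tau(M)$. We identify $\Sigma(\mathbf g)$ with the set of words $a_{\sigma(1)}\cdots a_{\sigma(m)}$, $\sigma\in\Sigma(\mathbf g)$.

\begin{lemma}\label{lem:N}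
Let $\mathbf g\in G^m$.
\begin{enumerate}
\item[(a)] A multilinear monomial $M\in\operatorname{Lie}_m$ is bad if and only if none of its words lies in $\Sigma(\mathbf g)$, that is, if and only if $M\in\mathcal N(\mathbf g)$. In particular $\mathcal B(\mathbf g)\subseteq\mathcal N(\mathbf g)$.
\item[(b)] For $h\in\operatorname{Lie}_m$, the polynomial $h(z_1,\ldots,z_m)$ is a graded identity of $(UT_n^{(-)},\eta)$ if and only if $h\in\mathcal N(\mathbf g)$.
\item[(c)] For a multilinear monomial $M$, the polynomial $M(z_1,\ldots,z_m)$ equals $f_{\tau(M)}$ up to renaming variables. So $f_\mu$ is a graded identity if and only if $\mu$ is bad, and $I\subseteq\operatorname{Id}(UT_n^{(-)},\eta)$.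
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Lemma~\ref{lem:readings} combined with the description of the words of $M$.

(b) Let $h\in\mathcal N(\mathbf g)$. Each value of $z_i$ is a combination of units of degree $g_i$, so each value of $h(z_1,\ldots,z_m)$ is a combination of elements $\sum_\pi c_\pi(h)\,r_{\pi(1)}\cdots r_{\pi(m)}$ with $r_i$ a unit of degree $g_i$. The product is nonzero only for $\pi\in\Sigma(\mathbf g)$, and there $c_\pi(h)=0$. Conversely, let $h(z_1,\ldots,z_m)$ be an identity and $\sigma\in\Sigma(\mathbf g)$. Choose units $r_i$ of degree $g_i$ with $r_{\sigma(1)}\cdots r_{\sigma(m)}\ne0$, and an evaluation with $z_i\mapsto r_i$. By Lemma~\ref{lem:units}(a) the value is $c_\sigma(h)\,r_{\sigma(1)}\cdots r_{\sigma(m)}$, so $c_\sigma(h)=0$.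

(c) The first statement is the definition of $f_\mu$, every tree is $\tau(M)$ for some $\mathbf g$ and $M$, and the rest follows from (a) and (b).
\end{proof}

We also need some standard facts about $\operatorname{Lie}_m$.

\begin{lemma}\label{lem:lie}
\begin{enumerate}
\item[(a)] If $h=\sum_w c_w\,w$ is a Lie polynomial written as a combination of associative words, then $[u,h]=\sum_w c_w\,[u,w_1,\ldots,w_k]$ for every Lie polynomial $u$, where $w_1,\ldots,w_k$ are the letters of $w$ in order.
\item[(b)] The words of $[a,a_{i_2},\ldots,a_{i_m}]$ are obtained by starting from $a$ and attaching $a_{i_2},\ldots,a_{i_m}$ successively on the right or on the left; the coefficient is $(-1)^{l}$, where $l$ letters are attached on the left. The only word beginning with $a$ is $a\,a_{i_2}\cdots a_{i_m}$, and the only word ending with $a$ is its reversal.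
\item[(c)] For a fixed letter $a\in\{a_1,\ldots,a_m\}$ the monomials $[a,a_{i_2},\ldots,a_{i_m}]$ form a basis of $\operatorname{Lie}_m$. The coordinate of $h$ at such a monomial is the coefficient of the word $a\,a_{i_2}\cdots a_{i_m}$ in $h$.
\item[(d)] Reversing a word multiplies its coefficient in $h\in\operatorname{Lie}_m$ by $(-1)^{m-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a word $w$ put $u\cdot w=[u,w_1,\ldots,w_k]$, and extend linearly in $w$. Then $(u\cdot p)\cdot q=u\cdot(pq)$. For a monomial $h=[h_1,h_2]$, the Jacobi identity and induction give $[u,h]=[[u,h_1],h_2]-[[u,h_2],h_1]=u\cdot(h_1h_2-h_2h_1)=u\cdot h$.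

(b) Expand $[v,a_i]=va_i-a_iv$ repeatedly.

(c) A multilinear monomial of length at least $2$ is $\pm[M_1,M_2]$ with $a$ in $M_1$. By induction $M_1$ is a combination of left normed monomials beginning with $a$, and by (a) so is $[M_1,M_2]$. Independence and the formula for the coordinates follow from (b).

(d) Reversal of words is an antiautomorphism $*$ fixing the letters, and $[u,v]^*=-[u^*,v^*]$. By induction $M^*=(-1)^{m-1}M$ for every monomial $M$ of length $m$.
\end{proof}

\section{Two letters $b$ and many letters $a$}\label{sec:V}

We look for an identity without good words that is not a combination of bad monomials. It is convenient to give up multilinearity and repeat one letter, which keeps the dimensions small. Let $s\ne t$ in $G$, let $N\ge2$, $n=N+3$, and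
\[
\eta=(\underbrace{s,\ldots,s}_{N-1},t,s,t)\in G^{n-1},
\]
which we write as the word $s^{N-1}tst$. Let $\mathfrak F$ be the free Lie algebra on $a,b_1,b_2$ with degrees $s,t,t$, and let $V\subseteq\mathfrak F$ be the component of degree $N$ in $a$ and degree $1$ in each of $b_1,b_2$. Put
\[
v_{ij}=[[b_1,a^i],[b_2,a^j]]\ \ (i+j=N),\qquad T_{ijk}=[[[b_1,a^i],[b_2,a^j]],a^k]\ \ (i+j+k=N).
\]
Induction on $i$ gives the expansion
\begin{equation}\label{eq:binom}
[b,a^i]=\sum_{r=0}^{i}(-1)^r\binom ir\,a^r\,b\,a^{i-r}.
\end{equation}

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(a)] Every nonzero monomial in $V$ is obtained from some $T_{ijk}$ by flips, and so equals $\pm T_{ijk}$. Moreover $T_{ijk}=\sum_{l=0}^k\binom kl\,v_{i+l,\,j+k-l}$.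
\item[(b)] The elements $v_{N,0},v_{N-1,1},\ldots,v_{0,N}$ form a basis of $V$.
\item[(c)] If $T_{ijk}$ is $\eta$-bad, then $i=j=0$ or $i,j\ge2$.
\item[(d)] Let $w_1=a^{N-1}b_1ab_2$ and $w_2=a^{N-1}b_2ab_1$. If $h\in V$ has coefficient $0$ at $w_1$ and at $w_2$, then $h(\xi,\upsilon_1,\upsilon_2)$ is a graded identity of $(UT_n^{(-)},\eta)$, where $\xi,\upsilon_1,\upsilon_2$ are standard letters of degrees $s,t,t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A submonomial of length at least $2$ in the letter $a$ alone contains $[a,a]=0$. So in a nonzero monomial every branch containing neither $b_1$ nor $b_2$ is a single letter $a$. Consider the smallest submonomial containing both $b_1$ and $b_2$. One of its two branches contains $b_1$ and not $b_2$, and on the path from $b_1$ up to the top of that branch only single letters $a$ are attached; up to flips the branch is $[b_1,a^i]$. In the same way the other branch is $[b_2,a^j]$ up to flips, and above the smallest submonomial only single letters $a$ are attached. The formula is the Leibniz rule for the derivation $u\mapsto[u,a]$ applied $k$ times.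

(b) The $v_{ij}$ span $V$ by (a). In $v_{ij}=[b_1,a^i][b_2,a^j]-[b_2,a^j][b_1,a^i]$ the words beginning with $b_1$ come from the first product only, and by \eqref{eq:binom} they are $b_1a^{i+r}b_2a^{j-r}$, $0\le r\le j$, with coefficient $1$ for $r=0$. So the word $b_1a^pb_2a^{N-p}$ has coefficient $1$ in $v_{p,N-p}$ and $0$ in $v_{ij}$ for $i>p$. This triangular pattern gives independence. (The statement is also a case of Lazard elimination \cite{Bourbaki}: the ideal generated by $b_1,b_2$ is free on the elements $[b_i,a^j]$.)

(c) The trees of $T_{ijk}$ and $T_{jik}$ differ by a flip, because $b_1$ and $b_2$ have the same degree. If neither $i=j=0$ nor $i,j\ge2$, we may therefore assume that $j=1$, or that $j=0$ and $i\ge1$. By Lemma~\ref{lem:readings} it suffices to find $\eta$, which is a good sequence, among the readings. If $j=1$, read $[b_1,a^i]$ as $s^it$, read $[b_2,a]$ as $st$, and attach the $k$ outer letters on the left; this gives $s^{k+i}tst$ with $k+i=N-1$. If $j=0$ and $i\ge1$, read $[b_1,a^i]$ as $s^{i-1}ts$ by attaching the first $a$ on the right and the others on the left, put $b_2$ on the right, and attach the outer letters on the left;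 this gives $s^{k+i-1}tst$ with $k+i-1=N-1$.

(d) Under a graded evaluation $\xi,\upsilon_1,\upsilon_2$ become matrices $A,B_1,B_2$ that are combinations of units of degrees $s,t,t$. A word of length $N+2=n-1$ in $A,B_1,B_2$ expands into products of $n-1$ units, and by Lemma~\ref{lem:units}(b) it vanishes unless its degree sequence is $\eta$. Since $s\neq t$, the only words in $V$ with degree sequence $\eta$ are $w_1$ and $w_2$.
\end{proof}

\begin{example}[$n=6$]\label{ex:six}
Here $N=3$, $\eta=sstst$, $w_1=aab_1ab_2$ and $w_2=aab_2ab_1$. In $w_1$ the letter $b_1$ precedes $b_2$, so only the product $[b_1,a^i][b_2,a^j]$ in $v_{ij}$ contributes, and two letters $a$ precede $b_1$, so $i\ge2$. By \eqref{eq:binom}, the word $aab_1a$ has coefficient $3$ in $[b_1,a^3]$, and $w_1=aab_1\cdot ab_2$ has coefficient $1\cdot(-1)$ in $[b_1,a^2][b_2,a]$. Interchanging $b_1$ and $b_2$ sends $v_{ij}$ to $-v_{ji}$ and $w_1$ to $w_2$. This gives the coefficients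
\[
\begin{array}{c|rrrr}
 & v_{30} & v_{21} & v_{12} & v_{03}\\ \hline
w_1 & 3 & -1 & 0 & 0\\
w_2 & 0 & 0 & 1 & -3
\end{array}
\]
The two conditions of Lemma~\ref{lem:V}(d) involve disjoint pairs of basis vectors. They cut out the plane spanned by $v_{30}+3v_{21}$ and $3v_{12}+v_{03}$, and both elements give identities. On the other hand $i,j\ge2$ is impossible for $N=3$, so by Lemma~\ref{lem:V}(c) the only candidate for a nonzero bad monomial is
\[
T_{003}=[[b_1,b_2],a,a,a]=(v_{30}+3v_{21})+(3v_{12}+v_{03}).
\]
It is indeed bad, since the two letters $t$ are adjacent in each of its readings and not in $\eta$. Thus the bad monomials span a line in a plane of identities: they see the sum of the two identities but neither summand. The first summand is the polynomial $F$ of \eqref{eq:F}, namely $[\upsilon_1,\xi,\xi,\xi,\upsilon_2]+3[[\upsilon_1,\xi,\xi],[\upsilon_2,\xi]]$. Both of its monomials are good, and their common good word $w_1$ cancels.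
\end{example}

\begin{example}[$n=5$]\label{ex:five}
For $N=2$ and $\eta=stst$ the same computation gives
\[
\begin{array}{c|rrr}
 & v_{20} & v_{11} & v_{02}\\ \hline
w_1=ab_1ab_2 & -2 & 1 & 0\\
w_2=ab_2ab_1 & 0 & -1 & 2
\end{array}
\]
Now both conditions involve $v_{11}$. Their common solutions are the multiples of $v_{20}+2v_{11}+v_{02}=T_{002}$, which is bad. The gap has closed, and $v_{20}+2v_{11}$, the analogue of $F$, has coefficient $-2$ at $w_2$. This is where $n\ge6$ is needed in Theorem~\ref{thm:counter}.
\end{example}

Example~\ref{ex:six} is not yet a counterexample. It shows that $F$ is not a linear combination of bad monomials in $a,b_1,b_2$, while a consequence of the $f_\mu$ may involve arbitrary graded substitutions into shorter $f_\mu$, followed by brackets. The next section shows that these operations give nothing more.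

\section{A test algebra for the bad trees}\label{sec:test}

To show that $F\notin I$ it suffices to find a graded Lie algebra that satisfies all bad $f_\mu$ but not $F$. Substituting a monomial for a variable refines a leaf of a tree, and bracketing enlarges a tree; by Lemma~\ref{lem:trees} both operations preserve badness. So the natural candidate is a free Lie algebra modulo the span of its bad monomials. One adjustment is needed. A standard letter of degree $1$ is a commutator, and a free generator is not a commutator, so it could not be a value of such a letter. In $UT_n^{(-)}$ the diagonal matrices remove this obstacle through $e_{pq}=[e_{pp},e_{pq}]$. We adjoin one element that plays their role.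

Fix $(UT_n^{(-)},\eta)$. Let $\mathfrak F$ be the free Lie algebra on $a_1,\ldots,a_r$ with assigned degrees $g_1,\ldots,g_r\in G$; it is $G$-graded, and $\mathfrak F_g$ is spanned by the monomials whose letters have degrees with product $g$. Let $\delta$ be the linear map of $\mathfrak F$ that multiplies each monomial by its length. It is well defined because $\mathfrak F$ is graded by length, and it is a derivation because length is additive under brackets. Let $E=\mathfrak F\oplus\mathbb F\delta$ be the semidirect sum, with $[\delta,u]=\delta(u)$ for $u\in\mathfrak F$. Since $\delta$ preserves each $\mathfrak F_g$, setting $\deg\delta=1$ makes $E$ a $G$-graded Lie algebra with $E_g=\mathfrak F_g$ for $g\ne1$ and $E_1=\mathfrak F_1\oplus\mathbb F\delta$. Let $\mathfrak B\subseteq\mathfrak F$ be the span of the $\eta$-bad monomials.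

\begin{lemma}\label{lem:test}
\begin{enumerate}
\item[(a)] $\mathfrak B$ is a graded ideal of $E$, and $E/\mathfrak B$ satisfies $f_\mu$ for every $\eta$-bad tree $\mu$ of any length. Hence every element of $I$ takes values in $\mathfrak B$ under graded evaluations in $E$.
\item[(b)] There is a graded evaluation in $E$ with $z_i\mapsto a_i$ for $i=1,\ldots,r$.
\item[(c)] Each multihomogeneous component of $\mathfrak B$ is spanned by the bad monomials of that multidegree.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $M$ is a bad monomial and $M'$ is any monomial, then $[M,M']$ and $[M',M]$ are bad by Lemma~\ref{lem:trees}(a). So $\mathfrak B$ is an ideal of $\mathfrak F$. It is stable under $\delta$, which acts on monomials by scalars, and it is graded because monomials are homogeneous.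

Let $\mu$ be a bad tree with leaves $\ell_1,\ldots,\ell_m$, and evaluate $f_\mu$ in $E$. The standard letter at the leaf $\ell_i$ takes a value in $\mathfrak F_{\ell_i}$: if $\ell_i\neq1$ because $E_{\ell_i}=\mathfrak F_{\ell_i}$, and if $\ell_i=1$ because $[E_1,E_1]\subseteq\mathfrak F_1$. By multilinearity the value of $f_\mu$ is a combination of monomials $M$ obtained by placing monomials $M_i$ of degree $\ell_i$ at the leaves of $\mu$. The tree $\tau(M)$ is $\mu$ with the leaf $\ell_i$ replaced by $\tau(M_i)$, so it is bad by Lemma~\ref{lem:trees}(b), and $M\in\mathfrak B$. Thus the $T_G$-ideal $\operatorname{Id}(E/\mathfrak B)$ contains all generators of $I$, and so it contains $I$.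

(b) If $g_i\neq1$, send the variable $z_i$ to $a_i$. If $g_i=1$ and $z_i=[y,y']$, send $y\mapsto\delta$ and $y'\mapsto a_i$; then $z_i\mapsto[\delta,a_i]=a_i$.

(c) The space $\mathfrak B$ is spanned by monomials, and these are multihomogeneous.
\end{proof}

\section{Proof of Theorem~\ref{thm:counter}}\label{sec:counter}

We are in the setting of Section~\ref{sec:V} with $N=n-3\ge3$, and $F=h_0(\xi,\upsilon_1,\upsilon_2)$ for $h_0=v_{N,0}+Nv_{N-1,1}\in V$.

\smallskip
\emph{$F$ is an identity.} By Lemma~\ref{lem:V}(d) we need the coefficients of $w_1$ and $w_2$ in
\[
h_0=[b_1,a^N]\,b_2-b_2\,[b_1,a^N]+N\,[b_1,a^{N-1}][b_2,a]-N\,[b_2,a][b_1,a^{N-1}].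
\]
In $w_1=a^{N-1}b_1ab_2$ the letter $b_1$ precedes $b_2$, so only the first and third terms contribute. By \eqref{eq:binom} the first gives the coefficient of $a^{N-1}b_1a$ in $[b_1,a^N]$, which is $(-1)^{N-1}N$. In the third, all $N-1$ letters $a$ of $[b_1,a^{N-1}]$ must precede $b_1$, so the contribution is $N\cdot(-1)^{N-1}\cdot(-1)$, the last sign being the coefficient of $ab_2$ in $[b_2,a]$. The sum is $0$. In $w_2=a^{N-1}b_2ab_1$ the letter $b_2$ precedes $b_1$, so only the second and fourth terms can contribute. In their words at most one $a$ precedes $b_2$, while $N-1\ge2$. So this coefficient is $0$ as well.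

\smallskip
\emph{$F\notin I$.} Apply Lemma~\ref{lem:test} with generators $a,b_1,b_2$ of degrees $s,t,t$. The evaluation in part (b) sends $F$ to $h_0$, so by part (a) it suffices to show that $h_0\notin\mathfrak B$. In Example~\ref{ex:six} the bad monomial $T_{003}$ had equal coordinates at the two extreme basis vectors, and $h_0$ did not. Accordingly, let $\lambda$ be the linear functional on $V$ given by
\[
\lambda(v_{N,0})=1,\qquad\lambda(v_{0,N})=-1,\qquad\lambda(v_{ij})=0\ \text{ for } i,j\ge1,
\]
which exists by Lemma~\ref{lem:V}(b). By Lemma~\ref{lem:test}(c), Lemma~\ref{lem:V}(a),(c) and the invariance of badness under flips, $V\cap\mathfrak B$ is contained in the span of $T_{00N}$ and of the $T_{ijk}$ with $i,j\ge2$. The formula in Lemma~\ref{lem:V}(a) gives $\lambda(T_{00N})=\binom NN-\binom N0=0$. For $i,j\ge2$ it shows that $T_{ijk}$ involves only $v_{pq}$ with $p,q\ge2$, so $\lambda(T_{ijk})=0$. Thus $\lambda$ vanishes on $V\cap\mathfrak B$, whereas $\lambda(h_0)=1$. Hence $h_0\notin\mathfrak B$, and Theorem~\ref{thm:counter} is proved. \qed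

\section{A generating set and the criterion}\label{sec:basis}

Lemma~\ref{lem:N}(b) describes all identities of the form $h(z_1,\ldots,z_m)$. Theorem~\ref{thm:basis} says that these generate all identities. The difficulty is that a general identity contains variables of degree $1$ in arbitrary positions, and these may take diagonal values. We rewrite such a polynomial as a sum of Lie polynomials in \emph{blocks}, each block being a substitution instance of a standard letter, and then separate the summands by evaluations that use diagonal matrices with indeterminate entries.

We first recall the reduction to multilinear identities, which is the only place in this paper where characteristic zero is used. Over an infinite field the multihomogeneous components of an element of a $T_G$-ideal lie in that $T_G$-ideal (rescale one variable and use a Vandermonde determinant). The full linearization of a multihomogeneous element $f$ lies in every $T_G$-ideal containing $f$, and identifying the variables again returns $f$ times a product of factorials, which is invertible in characteristic zero. So a $T_G$-ideal is generated by its multilinear elements.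

\subsection*{Normal blocks}

Let $X=\{x_1,\ldots,x_q,y_1,\ldots,y_s\}$ be a finite set of variables, the $x_i$ of degrees different from $1$ and the $y_j$ of degree $1$, and let $L$ be the free Lie algebra on $X$. A \emph{normal block} is a left normed monomial in distinct variables of one of two types:
\begin{itemize}
\item an \emph{$x$-block} $[x_i,y_{j_1},\ldots,y_{j_k}]$ with $k\ge0$ and $j_1<\cdots<j_k$;
\item a \emph{$y$-block} $[y_i,y_{j_1},\ldots,y_{j_k}]$ with $k\ge1$, $j_1<\cdots<j_k$ and $i>j_1$.
\end{itemize}
The first variable is the \emph{head} of the block, and the set of its variables is its \emph{support}. An $x$-block is determined by its support. A $y$-block is determined by its support and its head, which may be any variable of the support other than the one of smallest index; that variable stands second. The degree of an $x$-block is the degree of its head, and a $y$-block has degree $1$. A \emph{decomposition} of $S\subseteq X$ is a set $\mathcal D=\{u_1,\ldots,u_m\}$ of normal blocks whose supports partition $S$.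

The order conditions remove linear relations that would prevent any separation of summands. For instance, on the support $\{y_1,y_2,y_3\}$ the left normed monomials satisfy the Jacobi identity, while the normal blocks $[y_2,y_1,y_3]$ and $[y_3,y_1,y_2]$ are independent.

\begin{lemma}\label{lem:normal}
Let $S\subseteq X$ be nonempty and not of the form $\{y_j\}$, and let $f\in L$ be multilinear in the variables of $S$. Then $f=\sum_{\mathcal D}h_{\mathcal D}(u_1,\ldots,u_m)$, where $\mathcal D=\{u_1,\ldots,u_m\}$ runs over the decompositions of $S$ and $h_{\mathcal D}\in\operatorname{Lie}_m$, $m=|\mathcal D|$.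
\end{lemma}

\begin{proof}
Call $[x_i,y_{j_1},\ldots,y_{j_k}]$ with $k\ge0$ and $[y_i,y_{j_1},\ldots,y_{j_k}]$ with $k\ge1$, for arbitrary indices, \emph{raw blocks}, and let $K$ be the subalgebra of $L$ that they generate. The derivation $u\mapsto[u,y_j]$ sends raw blocks to raw blocks, so it preserves $K$ and $[K,K]$. Since also $x_i\in K$ and $[y_i,y_j]\in K$, the space $K+\sum_j\mathbb Fy_j$ is a subalgebra containing $X$, so it is $L$. The algebra $K$ is spanned by monomials in raw blocks, and $[K,K]$ by those involving at least two raw blocks. These monomials are multihomogeneous. Taking the component multilinear in $S$, we see that $f$ is a combination of monomials in raw blocks $w_1,\ldots,w_m$, each multilinear, whose supports partition $S$.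

We use induction on $|S|$. If $m\ge2$, each $w_l$ has support smaller than $S$ and not of the form $\{y_j\}$; apply the induction hypothesis to each $w_l$ and expand. It remains to treat a single raw block $w$ with support $S$. We claim that $w$ is a combination of normal blocks with support $S$ modulo $[K,K]$. The remainder is then an element of $[K,K]$ multilinear in $S$, hence a combination of monomials in at least two raw blocks, and the case $m\ge2$ applies to it.

For $u\in K$ we have $[u,y_i,y_j]-[u,y_j,y_i]=[u,[y_i,y_j]]\in[K,K]$. So modulo $[K,K]$ the letters $y$ following an initial segment that lies in $K$ may be permuted. If $w$ begins with $x_i$, this sorts all the $y$'s. If $w=[y_i,y_j,\ldots]$, all letters after the second may be permuted. Let $y_b$ be the variable of smallest index in $S$. If $b=j$, sort the remaining letters. If $b=i$, interchange the first two letters at the cost of a sign. Otherwise move $y_b$ to the third place and use the Jacobi identity in the form $[y_i,y_j,y_b]=[y_i,y_b,y_j]-[y_j,y_b,y_i]$; in both terms $y_b$ is second.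
\end{proof}

For a decomposition $\mathcal D=\{u_1,\ldots,u_m\}$ let $\mathbf g(\mathcal D)\in G^m$ be the tuple of degrees of the blocks, and let $z_1,\ldots,z_m$ be standard letters of these degrees. There is a graded endomorphism with $z_k\mapsto u_k$ for all $k$: for an $x$-block substitute $u_k$ for the variable $z_k$, and for a $y$-block $u_k=[u',y_l]$ substitute $u'$ and $y_l$ for the two variables of $z_k$. Therefore
\begin{equation}\label{eq:subst}
h(u_1,\ldots,u_m)\ \text{follows from}\ h(z_1,\ldots,z_m)\quad\text{for every } h\in\operatorname{Lie}_m .
\end{equation}

\subsection*{Separating the decompositions}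

The tool is the formula $[e_{pq},\Delta]=(\theta_q-\theta_p)e_{pq}$ for $\Delta=\sum_v\theta_ve_{vv}$. A diagonal matrix records which unit it was bracketed with. For example, on $S=\{x_1,x_2,y\}$ there are two decompositions, and $f=\alpha[[x_1,y],x_2]+\beta[x_1,[x_2,y]]$. If $e_{12}$ and $e_{23}$ have the degrees of $x_1$ and $x_2$, the evaluation $x_1\mapsto e_{12}$, $x_2\mapsto e_{23}$, $y\mapsto\Delta$ gives $(\alpha(\theta_2-\theta_1)+\beta(\theta_3-\theta_2))e_{13}$, and the two linear forms are independent, so both $\alpha$ and $\beta$ are recovered.

\begin{lemma}\label{lem:separate}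
Let $f=\sum_{\mathcal D}h_{\mathcal D}(u_1,\ldots,u_m)$ be as in Lemma~\ref{lem:normal} with $S=X$. If $f$ is a graded identity of $(UT_n^{(-)},\eta)$, then $h_{\mathcal D}\in\mathcal N(\mathbf g(\mathcal D))$ for every $\mathcal D$.
\end{lemma}

\begin{proof}
We use induction on $m=|\mathcal D|$. Suppose that the claim holds for all decompositions with fewer than $m$ blocks. Their terms are identities by Lemma~\ref{lem:N}(b) and \eqref{eq:subst}. Subtracting them, we may assume that only decompositions with at least $m$ blocks occur in $f$. Fix $\mathcal D_0$ with $m$ blocks, of degrees $g_1,\ldots,g_m$, and fix $\sigma\in\Sigma(\mathbf g(\mathcal D_0))$. We show that $c_\sigma(h_{\mathcal D_0})=0$.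

\emph{The evaluation.} Choose units $r_k$ of degree $g_k$ with $r_{\sigma(1)}\cdots r_{\sigma(m)}\ne0$; then $r_{\sigma(k)}=e_{v_{k-1}v_k}$ with $v_0<v_1<\cdots<v_m$. Let $U$ be the set of the $m$ heads of $\mathcal D_0$; it contains all the $x_i$. Send the head of the $k$-th block of $\mathcal D_0$ to $r_k$, and send each $y_j\notin U$ to $\Delta_j=\sum_v\theta_{j,v}e_{vv}$, where the $\theta_{j,v}$ are independent commuting indeterminates. This is a graded evaluation in upper triangular matrices over the polynomial ring $\mathbb F[\theta_{j,v}]$, and $f$ still vanishes there because it is multilinear. Put $\omega_j(e_{pq})=\theta_{j,q}-\theta_{j,p}$, so that $[r,\Delta_j]=\omega_j(r)\,r$ for every unit $r$.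

\emph{Which terms survive.} A block with no variable in $U$ is a $y$-block evaluated on commuting diagonal matrices, so its value is $0$. Since $|U|=m$ and every $\mathcal D$ has at least $m$ blocks, the term of $\mathcal D$ can be nonzero only if $|\mathcal D|=m$ and each block contains exactly one variable of $U$. For such $\mathcal D$ number the blocks so that the $k$-th block contains the variable sent to $r_k$, renaming the letters of $h_{\mathcal D}$ accordingly; for $\mathcal D_0$ this is the given numbering. The value of the $k$-th block is $\epsilon_k\prod_j\omega_j(r_k)\,r_k$, the product running over the $y_j\notin U$ in the block, where $\epsilon_k$ is as follows. In an $x$-block the variable of $U$ is the head, and $\epsilon_k=1$. In a $y$-block, $\epsilon_k=1$ if the variable of $U$ is the head, $\epsilon_k=-1$ if it is the second variable, since $[\Delta_j,r_k]=-\omega_j(r_k)r_k$, and $\epsilon_k=0$ otherwise, since then the block begins with a bracket of two diagonal matrices. Put $\epsilon_{\mathcal D}=\epsilon_1\cdots\epsilon_m$, and for $y_j\notin U$ let $\kappa_{\mathcal D}(j)$ be the number of the block containing $y_j$. By Lemma~\ref{lem:units}(a)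 the units $r_1,\ldots,r_m$ have a nonzero product only in the order $\sigma$. So the vanishing of $f$ reads
\begin{equation}\label{eq:sep}
\sum_{\mathcal D}\epsilon_{\mathcal D}\,c_\sigma(h_{\mathcal D})\prod_{y_j\notin U}\omega_j\bigl(r_{\kappa_{\mathcal D}(j)}\bigr)=0 .
\end{equation}

\emph{Extracting $\mathcal D_0$.} For fixed $j$ the $m$ linear forms $\omega_j(r_{\sigma(k)})=\theta_{j,v_k}-\theta_{j,v_{k-1}}$ are linearly independent, because $\theta_{j,v_k}$ does not occur in the forms with smaller $k$. Different $j$ involve disjoint sets of indeterminates. Hence the products $\prod_j\omega_j(r_{\kappa(j)})$, for different maps $\kappa$, are distinct monomials in algebraically independent linear forms, and they are linearly independent. So \eqref{eq:sep} gives $\sum\epsilon_{\mathcal D}\,c_\sigma(h_{\mathcal D})=0$, the sum now running over the $\mathcal D$ with $\kappa_{\mathcal D}=\kappa_{\mathcal D_0}$. These $\mathcal D$ have the same supports as $\mathcal D_0$. If such a $\mathcal D$ differs from $\mathcal D_0$, then some $y$-block of $\mathcal D$ has a head different from the head of the $y$-block of $\mathcal D_0$ on the same support. The variable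 of $U$ in this block is the head for $\mathcal D_0$. It is not the head for $\mathcal D$, and it is not the variable of smallest index, so it is not second either. Thus $\epsilon_{\mathcal D}=0$. Since $\epsilon_{\mathcal D_0}=1$, we obtain $c_\sigma(h_{\mathcal D_0})=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:basis}]
The polynomials in the statement are identities by Lemma~\ref{lem:N}(b). Let $J$ be the $T_G$-ideal that they generate, and let $f$ be a multilinear identity in a set $X$ of variables as above. If $f=\alpha y_1$, the evaluation $y_1\mapsto e_{11}$ gives $\alpha=0$. Otherwise write $f$ as in Lemma~\ref{lem:normal}; by Lemma~\ref{lem:separate}, $h_{\mathcal D}\in\mathcal N(\mathbf g(\mathcal D))$ for all $\mathcal D$. If $|\mathcal D|\le n$, the term of $\mathcal D$ lies in $J$ by \eqref{eq:subst}. If $m=|\mathcal D|>n$, then by Lemma~\ref{lem:lie}(c) the term is a combination of monomials $[u_{i_1},\ldots,u_{i_m}]$, and each of these lies in the ideal generated by $[u_{i_1},\ldots,u_{i_n}]$. For $\mathbf g\in G^n$ we have $\Sigma(\mathbf g)=\emptyset$ by Lemma~\ref{lem:units}(b), so $\mathcal N(\mathbf g)=\operatorname{Lie}_n$, and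 $[u_{i_1},\ldots,u_{i_n}]\in J$ by \eqref{eq:subst}. Hence $f\in J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $I_n\subseteq I$ be the $T_G$-ideal generated by the $f_\mu$ with $\mu$ bad of length at most $n$. By Lemma~\ref{lem:N}(c), $I_n\subseteq I\subseteq\operatorname{Id}(UT_n^{(-)},\eta)$. It suffices to prove that the condition implies $I_n=\operatorname{Id}(UT_n^{(-)},\eta)$, and that its failure implies $I\ne\operatorname{Id}(UT_n^{(-)},\eta)$.

Assume the condition. For $\mathbf g\in G^n$ we have $\Sigma(\mathbf g)=\emptyset$, so all multilinear monomials are bad by Lemma~\ref{lem:N}(a), and $\mathcal B(\mathbf g)=\operatorname{Lie}_n=\mathcal N(\mathbf g)$. Thus each generator $h(z_1,\ldots,z_m)$ in Theorem~\ref{thm:basis} has $h\in\mathcal B(\mathbf g)$. It is a combination of polynomials $M(z_1,\ldots,z_m)$ with $M$ bad of length $m\le n$, and these lie in $I_n$ by Lemma~\ref{lem:N}(c).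

Assume that the condition fails. Since $\mathcal B(\mathbf g)\subseteq\mathcal N(\mathbf g)$, there is $h\in\mathcal N(\mathbf g)\setminus\mathcal B(\mathbf g)$ for some $\mathbf g\in G^m$. Then $h(z_1,\ldots,z_m)$ is an identity by Lemma~\ref{lem:N}(b). Apply Lemma~\ref{lem:test} with generators $a_1,\ldots,a_m$ of degrees $g_1,\ldots,g_m$. By part (c) the multilinear component of $\mathfrak B$ is $\mathcal B(\mathbf g)$, and the evaluation in part (b) sends $h(z_1,\ldots,z_m)$ to $h\notin\mathfrak B$. By part (a), $h(z_1,\ldots,z_m)\notin I$.
\end{proof}

\section{The trivial group and the cases $n\le5$}\label{sec:small}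

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $G$ is nontrivial and $n\ge6$, Theorem~\ref{thm:counter} provides a grading without the tree property. For the converse we verify the criterion of Theorem~\ref{thm:criterion}. By Lemma~\ref{lem:N}(a) we must show $\mathcal N(\mathbf g)\subseteq\mathcal B(\mathbf g)$ for $\mathbf g\in G^m$, $m\le n-1$.

If $G$ is trivial, then $e_{12}e_{23}\cdots e_{m,m+1}\ne0$ shows that $\Sigma(\mathbf g)=S_m$, and so $\mathcal N(\mathbf g)=0$.

Now let $n\le5$, so $m\le4$. Write $\Sigma=\Sigma(\mathbf g)$, $\mathcal N$, $\mathcal B$ for short. If $\Sigma=\emptyset$, all monomials are bad and $\mathcal B=\operatorname{Lie}_m$. So let $\Sigma\ne\emptyset$, let $\overline\Sigma$ be the set of words in $\Sigma$ together with their reversals, and let $h\in\mathcal N$. By Lemma~\ref{lem:lie}(d), the coefficients of $h$ vanish on $\overline\Sigma$, and the set of words of a monomial is closed under reversal. So a monomial is bad if and only if none of its words lies in $\Sigma$, if and only if none lies in $\overline\Sigma$, and both $\mathcal N$ and $\mathcal B$ depend only on $\overline\Sigma$.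

\smallskip
\emph{The cases $m\le2$.} The space $\operatorname{Lie}_m$ is spanned by $a_1$ or by $[a_1,a_2]$, in which every word has coefficient $\pm1$. So $h=0$.

\smallskip
\emph{The case $m=3$.} Name the letters $a,b,c$ and write $h=\alpha[a,b,c]+\beta[a,c,b]$. Up to reversal a word is determined by its middle letter, and by Lemma~\ref{lem:lie}(b) the words $abc$, $acb$, $bac$ have coefficients $\alpha$, $\beta$, $-\alpha-\beta$. If two different middle letters occur in $\Sigma$, then two of these three numbers vanish, and $h=0$. If only one middle letter occurs, choose the names so that it is $b$. Then $\alpha=0$ and $h=\beta[a,c,b]$. The words of $[a,c,b]$ are $acb,cab,bac,bca$; none has middle letter $b$, so this monomial is bad.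

\smallskip
\emph{The case $m=4$.} Here $n=5$, and by Lemma~\ref{lem:units}(b), $\Sigma$ is the set of words with degree sequence $\eta=\eta_1\eta_2\eta_3\eta_4$. Name the letters $a,b,c,d$, in a way to be specified in each case, and write $h=\sum p(ijk)\,[a,i,j,k]$, where $ijk$ runs over the six arrangements of $b,c,d$. By Lemma~\ref{lem:lie}(b),(c),
\begin{align}
\text{the coefficient of } a\,i\,j\,k\ &\text{ is }\ p(ijk),\label{eq:c1}\\
\text{the coefficient of } i\,a\,j\,k\ &\text{ is }\ -\bigl(p(ijk)+p(jik)+p(jki)\bigr),\label{eq:c2}\\
\text{the coefficient of } i\,j\,a\,k\ &\text{ is }\ p(jik)+p(jki)+p(kji).\label{eq:c3}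
\end{align}
Indeed, $iajk$ arises from the monomials in which $j$ is attached before $k$, with one letter on the left, and $ijak$ from those in which $j$ is attached before $i$, with two letters on the left.

(i) \emph{Some letter $a$ is the first or the last letter of every word of $\Sigma$.} By \eqref{eq:c1}, $p(ijk)=0$ whenever $aijk\in\overline\Sigma$. If $aijk\notin\overline\Sigma$, then $[a,i,j,k]$ is bad: a word of it in $\Sigma$ would have $a$ at an end, and so would be $aijk$ or its reversal. Hence $h\in\mathcal B$.

Case (i) applies if $\eta_1$ or $\eta_4$ occurs only once in $\eta$ (take the letter of that degree), and if $\eta_1=\eta_4$ occurs exactly twice (the two letters of that degree occupy both ends). Otherwise either $\eta_1=\eta_4$ occurs three or four times, or $\eta_1\ne\eta_4$ and each occurs twice. So $\eta$ is one of $ssss$, $ssts$, $stss$, $sstt$, $stst$ with $s\ne t$. The sequences $ssts$ and $stss$ are reversals of each other and give the same $\overline\Sigma$.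

(ii) $\eta=ssss$. All words lie in $\Sigma$, so $h=0$.

(iii) $\eta=ssts$. Let $a$ have degree $t$. Then $\overline\Sigma$ consists of all words in which $a$ is not at an end, and \eqref{eq:c2} gives $p(ijk)+p(jik)+p(jki)=0$ for all arrangements $ijk$. Arrange the six arrangements in the cyclic order
\[
bcd,\quad cbd,\quad cdb,\quad dcb,\quad dbc,\quad bdc .
\]
For $ijk=bcd,\ dcb,\ cdb,\ bdc,\ dbc,\ cbd$ the triple $\{ijk,jik,jki\}$ is the set of three consecutive terms starting at the first, second, \ldots, sixth place. So any three consecutive values of $p$ have sum $0$, and subtracting neighboring relations shows that $p$ has period $3$ along the cycle: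
\[
p(bcd)=p(dcb)=p_1,\quad p(cbd)=p(dbc)=p_2,\quad p(cdb)=p(bdc)=p_3,\quad p_1+p_2+p_3=0.
\]
We have $[[b,c],d]=bcd-cbd-dbc+dcb$ and $[[c,d],b]=cdb-dcb-bcd+bdc$. By Lemma~\ref{lem:lie}(a), these coefficients are the coordinates of $[a,[[b,c],d]]$ and $[a,[[c,d],b]]$. Comparing coordinates and using $p_1=-p_2-p_3$,
\[
h=-p_2\,[a,[[b,c],d]]+p_3\,[a,[[c,d],b]].
\]
In every word of these two monomials $a$ is at an end, so they are bad.

(iv) $\eta=sstt$. Let $a,b$ have degree $s$ and $c,d$ degree $t$, so $\Sigma=\{abcd,abdc,bacd,badc\}$. By \eqref{eq:c1}, $p(bcd)=p(bdc)=0$. By \eqref{eq:c2} for $bacd$ and $badc$, $p(cbd)+p(cdb)=0$ and $p(dbc)+p(dcb)=0$. Since $[[a,c],[b,d]]=[a,c,b,d]-[a,c,d,b]$ and $[[a,d],[b,c]]=[a,d,b,c]-[a,d,c,b]$,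
\[
h=p(cbd)\,[[a,c],[b,d]]+p(dbc)\,[[a,d],[b,c]].
\]
In every word of these monomials the first two letters have different degrees, so they are bad.

(v) $\eta=stst$. With the same degrees, $\Sigma=\{acbd,adbc,bcad,bdac\}$. By \eqref{eq:c1}, $p(cbd)=p(dbc)=0$. By \eqref{eq:c3} for $bcad$, $p(cbd)+p(cdb)+p(dcb)=0$, so $p(dcb)=-p(cdb)$. Since $[a,[c,d],b]=[a,c,d,b]-[a,d,c,b]$,
\[
h=p(bcd)\,[a,b,c,d]+p(bdc)\,[a,b,d,c]+p(cdb)\,[a,[c,d],b].
\]
In every word of the first two monomials $a$ and $b$ are adjacent, and in every word of the third $c$ and $d$ are adjacent. In the words of $\Sigma$ adjacent letters have different degrees, so the three monomials are bad.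

Thus $h\in\mathcal B$ in all cases, and Theorem~\ref{thm:criterion} gives the tree property.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Lie} II, \S 2.9.

\bibitem{Yasumura}
Felipe Yukihide Yasumura, \emph{Graded polynomial identities for the Lie algebra of upper triangular matrices of order 3}, arXiv:2207.12921 (2022).

\end{thebibliography}
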